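\title{The order of the maximal persistence in random clique complexes}

\begin{abstract}
Give the edges of the complete graph on $n$ vertices independent uniform arrival times, and consider the resulting filtration of clique complexes. Let $M_k(n)$ be the largest ratio of death time to birth time among the bars of its $k$-dimensional rational persistent homology, and let $f_k(n)=n^{1/(k(k+1))}(\log n)^{1/(k+1)}$. We prove that for every fixed $k\ge1$, with high probability $M_k(n)$ lies between two constant multiples of $f_k(n)$, and that $M_1(n)/\sqrt{n\log n}\to1$ in probability. The lower bound confirms a conjecture of Ababneh and Kahle; it comes from a $k$-face that lies on a cycle early and stays outside every $(k+1)$-face until late. The upper bound combines a spectral filling lemma for cycles that avoid faces of low degree with a count of the few cycles that are born very early.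
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The filtration and its bars}

Fix an integer $k\ge1$. Give each edge $e$ of the complete graph on $[n]=\{1,\dots,n\}$ a time $p_e$, the times being independent and uniform on $[0,1]$. For $p\in[0,1]$ let $G_p$ be the graph on $[n]$ whose edges are those $e$ with $p_e\le p$; it is an Erd\H{o}s--R\'enyi graph $G(n,p)$, in which each edge is present independently with probability $p$. Let $X_p$ be the \emph{clique complex} (or \emph{flag complex}) of $G_p$: its $j$-faces are the vertex sets of the cliques of $G_p$ with $j+1$ vertices. The complexes $X_p$ increase with $p$, from $n$ isolated points to the full simplex on $[n]$. All homology has coefficients in $\mathbb{Q}$, and $Z_k$ and $B_k$ denote the spaces of $k$-cycles and $k$-boundaries.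

The structure theorem of persistent homology attaches to this filtration a finite multiset of intervals $[b,d)$, the \emph{bars} in dimension $k$, such that for all $s\le t$
\begin{equation}\label{eq:rank}
\operatorname{rank}\bigl(H_k(X_s)\to H_k(X_t)\bigr)=\#\{\text{bars }[b,d):\ b\le s,\ d>t\}.
\end{equation}
A bar records a $k$-dimensional hole that is born at time $b$ and filled at time $d$. Almost surely $0<b<d\le1$ for every bar, because $H_k(X_p)=0$ before the first edge arrives and at $p=1$. The \emph{persistence} of a bar is the ratio $d/b$, and $M_k(n)$ is the maximum persistence over all bars in dimension $k$, with $M_k(n)=0$ if there are none.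

\begin{example}
Let $n=4$, $k=1$ and $p_{12}<p_{23}<p_{34}<p_{14}<p_{13}<p_{24}$. Before time $p_{14}$ the graph is a forest. At time $p_{14}$ it becomes a $4$-cycle, which has no triangles, so $H_1=\mathbb{Q}$. At time $p_{13}$ the triangles $123$ and $134$ enter together with the diagonal, and their boundaries span the two-dimensional space $Z_1$. At time $p_{24}$ the complex becomes the full simplex. There is one bar, $[p_{14},p_{13})$, and $M_1(4)=p_{13}/p_{14}$.
\end{example}

An event holds \emph{with high probability} (whp) if its probability tends to $1$ as $n\to\infty$, and $g\ll h$ means $g/h\to0$. How large is $M_k(n)$? Put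
\[
f_k(n)=n^{1/(k(k+1))}(\log n)^{1/(k+1)}.
\]
Two bounds are known: (a) for every function $\omega(n)\to\infty$, whp $M_k(n)\le f_k(n)\,\omega(n)$; (b) if $L_k(n)\ll n^{1/(k(k+1))}$, then whp $M_k(n)\ge L_k(n)$. They differ by the factor $(\log n)^{1/(k+1)}$, and Ababneh and Kahle \cite{AK} conjectured that the logarithm belongs to the answer.

\medskip
\noindent\textbf{Conjecture} (\cite{AK}). \emph{For every function $\omega(n)\to\infty$, whp $M_k(n)\ge f_k(n)/\omega(n)$.}

\subsection{Two time scales}\label{sec:scales}

Let $F_j(p)$ be the number of $j$-faces of $X_p$, so that $\mathbb{E}F_j(p)=\binom{n}{j+1}p^{\binom{j+1}{2}}$ and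
\[
\frac{\mathbb{E}F_k}{\mathbb{E}F_{k-1}}\sim\frac{np^k}{k+1},\qquad \frac{\mathbb{E}F_{k+1}}{\mathbb{E}F_k}\sim\frac{np^{k+1}}{k+2}.
\]
Since $\dim Z_k\ge F_k-F_{k-1}$ and $\dim B_k\le F_{k+1}$, there should be many $k$-dimensional holes when $n^{-1/k}\ll p\ll n^{-1/(k+1)}$. One guesses that holes begin to be born around $n^{-1/k}$ and are mostly filled around $n^{-1/(k+1)}$. These are different powers of $n$, so the difference $d-b$ of a long bar is essentially $d$ and forgets the birth; the ratio $d/b$ sees both ends. The ratio of the two scales is $n^{1/(k(k+1))}$, the scale of bound (b).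

The maximum, however, is decided by the most stubborn hole. A cycle cannot be filled while one of its $k$-faces lies in no $(k+1)$-face. A given $k$-face is in this state at time $p$ with probability $(1-p^{k+1})^{n-k-1}\approx e^{-np^{k+1}}$. This suggests the two time scales
\begin{equation}\label{eq:scales}
s_c=c\,n^{-1/k},\qquad t_\theta=\Bigl(\frac{\theta\log n}{n}\Bigr)^{1/(k+1)},\qquad \frac{t_\theta}{s_c}=\frac{\theta^{1/(k+1)}}{c}\,f_k(n),
\end{equation}
for constants $c,\theta>0$. At time $t_\theta$ a given face is uncovered with probability about $n^{-\theta}$. At time $s_c$ there are of order $n^{(k+1)/2}$ faces of dimension $k$. If a positive fraction of them lie on cycles, the last of these should be covered when $\theta$ is near $(k+1)/2$, whatever the value of $c$. If only $n^{\gamma}$ faces carry the homology at time $s_c$, with $\gamma$ small, they should all be covered by $\theta\approx\gamma$, and the ratio in \eqref{eq:scales} is then small. So the longest bar should be born at the smallest $c$ for which the first alternative holds and die at $\theta\approx(k+1)/2$.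

\subsection{Results}

Put $a_k=\bigl(\frac{k+1}{2}\bigr)^{1/(k+1)}$; note that $a_1=1$ and $f_1(n)=\sqrt{n\log n}$.

\begin{theorem}\label{thm:main}
For every $k\ge1$ and $\varepsilon>0$, whp
\[
(1-\varepsilon)\,a_k\,(k+1)^{-1/k}\ \le\ \frac{M_k(n)}{f_k(n)}\ \le\ (1+\varepsilon)\,a_k\,(ek)^{1/k}.
\]
For $k=1$, $M_1(n)/\sqrt{n\log n}\to1$ in probability.
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture holds: for every $\omega(n)\to\infty$, whp $M_k(n)\ge f_k(n)/\omega(n)$.
\end{corollary}

Indeed, the theorem gives a constant $a>0$ with $M_k(n)\ge af_k(n)$ whp, and $1/\omega(n)\le a$ for large $n$. The proofs do not use the bounds (a) and (b). Theorem~\ref{thm:main} follows from two statements that make the alternative of Section~\ref{sec:scales} precise.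

\begin{definition}\label{def:crit}
A constant $c>0$ is \emph{supercritical} if for some $\kappa>0$, whp $\dim Z_k(X_{s_c})\ge\kappa n^{(k+1)/2}$. It is \emph{subcritical} if for every $\gamma>0$, whp there is a set of at most $n^\gamma$ $k$-faces of $X_{s_c}$, chosen as a function of the graph $G_{s_c}$, such that every class in $H_k(X_{s_c})$ is represented by a cycle supported on this set.
\end{definition}

\begin{theorem}\label{thm:lower}
If $c$ is supercritical and $0<\theta<\frac{k+1}{2}$, then whp $M_k(n)\ge\theta^{1/(k+1)}c^{-1}f_k(n)$. Every $c>(k+1)^{1/k}$ is supercritical; for $k=1$ every $c>1$ is.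
\end{theorem}

\begin{theorem}\label{thm:upper}
If $c$ is subcritical and $\varepsilon>0$, then whp $M_k(n)\le(1+\varepsilon)\,a_k\,c^{-1}f_k(n)$. Every $c$ with $ekc^k<1$ is subcritical; for $k=1$ every $c<1$ is.
\end{theorem}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorems~\ref{thm:lower} and \ref{thm:upper}]
For the lower bound take $c>(k+1)^{1/k}$ and $\theta<\frac{k+1}{2}$ so close to these values that $\theta^{1/(k+1)}c^{-1}\ge(1-\varepsilon)a_k(k+1)^{-1/k}$. For the upper bound take $c<(ek)^{-1/k}$ and $\varepsilon'>0$ with $(1+\varepsilon')c^{-1}\le(1+\varepsilon)(ek)^{1/k}$, and apply Theorem~\ref{thm:upper} with $\varepsilon'$. For $k=1$ take $c$ close to $1$ in both theorems, from above and from below.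
\end{proof}

We do not determine the exact constant for $k\ge2$. If there is a $c^*$ such that every $c>c^*$ is supercritical and every $c<c^*$ is subcritical, the same argument gives $M_k(n)/f_k(n)\to a_k/c^*$ in probability.

Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}; a reader interested only in the conjecture can stop there. Section~\ref{sec:fill} shows that faces of low degree are the only obstruction to filling a cycle, Section~\ref{sec:early} controls the cycles born before the threshold, and Section~\ref{sec:upper} assembles Theorem~\ref{thm:upper}.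

\section{Tools}\label{sec:tools}

Constants, including those in $O(\cdot)$, may depend on $k$ and on fixed parameters such as $c,\theta,\alpha$, but not on $n$.

\emph{Chains.} An oriented $j$-face $[v_0,\dots,v_j]$ changes sign under odd permutations, and $\partial[v_0,\dots,v_j]=\sum_i(-1)^i[v_0,\dots,\widehat{v_i},\dots,v_j]$. The \emph{support} of a chain is the set of faces with nonzero coefficient. If $\tau$ is an oriented face and $v\notin\tau$, then $[v,\tau]$ denotes the face obtained by putting $v$ first. The \emph{facets} of a $(k+1)$-face are the $k$-faces it contains, the \emph{cofacets} of a $k$-face $\sigma$ are the $(k+1)$-faces containing it, and $\deg\sigma$ is the number of cofacets. We write $\sigma\cup v$ for $\sigma\cup\{v\}$ and $\sigma\setminus v$ for $\sigma\setminus\{v\}$.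

\emph{Bars.} We use \eqref{eq:rank} only in the following form, for $s\le t$.
\begin{itemize}
\item[(P1)] If some $k$-cycle of $X_s$ is not a boundary in $X_t$, there is a bar with $b\le s$ and $d>t$, so $M_k(n)>t/s$.
\item[(P2)] If every $k$-cycle of $X_s$ is a boundary in $X_t$, every bar with $b\le s$ has $d\le t$.
\end{itemize}

\emph{Sprinkling.} Let $s<t$. Given $G_s$, the times of the non-edges of $G_s$ are independent and uniform on $(s,1]$. Hence each non-edge of $G_s$ is an edge of $G_t$ independently with probability
\begin{equation}\label{eq:beta}
\beta=\frac{t-s}{1-s},\qquad t-s\le\beta\le t.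
\end{equation}

\emph{Chernoff bounds.} Let $h(x)=1-x+x\log x$ for $x\in[0,1]$, with $h(0)=1$. This function is continuous, decreasing and positive on $[0,1)$, and $h(1-\xi)\ge\xi^2/2$ because $h(1)=h'(1)=0$ and $h''(x)=1/x\ge1$. A binomial variable $Z$ of mean $\mu$ satisfies
\begin{equation}\label{eq:chernoff}
\mathbb{P}(Z\le x\mu)\le e^{-\mu h(x)}\quad(0\le x\le1),\qquad \mathbb{P}(Z\ge2\mu)\le e^{-\mu/3}.
\end{equation}
Fix $\alpha\in(0,1)$, let $\xi_n\to0$ and suppose $\mu\ge(1-\xi_n)\lambda$. Then $\alpha\lambda\le\frac{\alpha}{1-\xi_n}\mu$, so for large $n$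
\begin{equation}\label{eq:low}
\mathbb{P}(Z<\alpha\lambda)\le e^{-(1-\xi_n)h(\alpha/(1-\xi_n))\lambda}=e^{-(h(\alpha)-o(1))\lambda},
\end{equation}
where the $o(1)$ depends only on $\alpha$ and $\xi_n$.

\begin{lemma}[Face counts]\label{lem:faces}
Fix $c>0$ and $j\in\{k-1,k\}$. Then $\mathbb{E}F_j(s_c)\sim\frac{1}{(j+1)!}\,c^{\binom{j+1}{2}}n^{(k+1)/2}$, and $F_j(s_c)/\mathbb{E}F_j(s_c)\to1$ in probability.
\end{lemma}

\begin{proof}
Let $p=s_c\le1$. The exponent of $n$ in $n^{j+1}p^{\binom{j+1}{2}}$ is $k+1-\frac{k+1}{2}$ for $j=k$ and $k-\frac{k-1}{2}$ for $j=k-1$; both equal $\frac{k+1}{2}$. Write $F_j$ as a sum of indicators over $(j+1)$-sets. Two indicators are independent if the sets share at most one vertex. There are $O(n^{2j+2-i})$ ordered pairs of sets sharing $i\ge2$ vertices, and both sets are cliques with probability $p^{2\binom{j+1}{2}-\binom{i}{2}}$. Hence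
\[
\frac{\operatorname{Var}F_j}{(\mathbb{E}F_j)^2}=O\Bigl(\sum_{i=2}^{j+1}n^{-i}p^{-\binom i2}\Bigr)=O\Bigl(\sum_{i=2}^{j+1}\bigl(np^{(i-1)/2}\bigr)^{-i}\Bigr)=O(n^{-1}),
\]
since $np^{(i-1)/2}\ge np^{k/2}=c^{k/2}n^{1/2}$ for $i\le k+1$. Chebyshev's inequality finishes the proof.
\end{proof}

\section{The lower bound: free faces}\label{sec:lower}

A $k$-face of $X_t$ is \emph{free at $t$} if it has no cofacet in $X_t$.

\begin{lemma}\label{lem:free}
Let $s\le t$. If a $k$-face $\sigma$ lies in the support of some $z\in Z_k(X_s)$ and is free at $t$, then $M_k(n)>t/s$.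
\end{lemma}

\begin{proof}
The boundary of a $(k+1)$-chain of $X_t$ is supported on facets of $(k+1)$-faces of $X_t$, so it has coefficient $0$ on $\sigma$. Thus $z$ is not a boundary in $X_t$, and (P1) applies.
\end{proof}

By \eqref{eq:scales}, the first claim of Theorem~\ref{thm:lower} follows once we find, whp, such a face for $s=s_c$ and $t=t_\theta$.

\subsection{The case $k=1$}\label{sec:k1}

Let $k=1$, $s=c/n$ with $c>2$, and $t=\sqrt{\theta\log n/n}$ with $\theta<1$. The graph $G_s$ has about $cn/2$ edges on $n$ vertices, so $\dim Z_1\ge(c/2-1-o(1))n$, and at least that many edges lie in supports of cycles. An edge $uv$ is free at $t$ when $u$ and $v$ have no common neighbor in $G_t$, which for a fixed pair has probability $(1-t^2)^{n-2}\sim n^{-\theta}$. One would like to multiply and expect $n^{1-\theta}\to\infty$ suitable edges. But lying on a cycle of $G_s$ and being free at $t$ are not independent: both depend on the edges at $u$ and $v$, and an edge on a triangle of $G_s$ lies on a cycle and is never free. Moreover, lying on a cycle is a global property with no usable formula.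

The remedy is to condition on $G_s$. The set of edges on cycles is then fixed, and only the sprinkled edges are random. A vertex $w$ becomes a common neighbor of $u$ and $v$ with probability $\beta^2$, $\beta$ or $1$, according as it is adjacent in $G_s$ to none, one or both of them. If $uv$ lies on no triangle of $G_s$ and $D$ other vertices are adjacent to $u$ or $v$, then
\[
\mathbb{P}(uv\text{ free at }t\mid G_s)=(1-\beta^2)^{n-2-D}(1-\beta)^D.
\]
The mean of $D$ is about $2c$ while $\beta\le t=n^{-1/2+o(1)}$, so for all but a vanishing fraction of \emph{all} edges of $G_s$ the second factor is $1-o(1)$. The edges on cycles are a positive fraction of all edges, so we may discard the exceptions without knowing anything else about which edges lie on cycles.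

It remains to see that two edges are free almost independently. The worst case is a pair $uv$, $uv'$ with a common endpoint. A vertex $w$ with no $G_s$-neighbor among $u,v,v'$ covers neither edge with probability $1-2\beta^2+\beta^3$, compared with $(1-\beta^2)^2$ for independent events. Over all $w$ the ratio is at most $e^{O(n\beta^3)}$, and $n\beta^3\le t\,\theta\log n\to0$. A second moment estimate then produces a free edge. The general proof follows these three steps.

\subsection{Supercritical constants}

\begin{proposition}\label{prop:super}
Every $c>(k+1)^{1/k}$ is supercritical. For $k=1$ every $c>1$ is supercritical.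
\end{proposition}

\begin{proof}
Since $Z_k$ is the kernel of a map from a space of dimension $F_k$ to one of dimension $F_{k-1}$, Lemma~\ref{lem:faces} gives, whp,
\[
\dim Z_k(X_{s_c})\ge F_k-F_{k-1}=\Bigl(\frac{c^k}{k+1}-1-o(1)\Bigr)\frac{c^{k(k-1)/2}}{k!}\,n^{(k+1)/2},
\]
and $c^k/(k+1)>1$.

For $k=1$ this covers only $c>2$; for $c>1$ we use the giant component. Let $c'=(1+c)/2>1$. By the Erd\H{o}s--R\'enyi theorem there is $\kappa'>0$ such that whp $G_{c'/n}$ has a component whose vertex set $U$ has $|U|\ge\kappa'n$; also whp $G_{c'/n}$ has $O(n)$ edges. Given such a $G_{c'/n}$, each of the $\binom{|U|}{2}-O(n)\ge(1-o(1))\kappa'^2n^2/2$ non-adjacent pairs in $U$ becomes an edge by time $c/n$ independently with probability at least $(c-c')/n$, by \eqref{eq:beta}. By \eqref{eq:chernoff}, whp at least $(c-c')\kappa'^2n/4$ of them do. For a graph, $\dim Z_1$ is the number of edges minus the number of vertices plus the number of components; a new edge inside a component raises it by one, and any other new edge leaves it unchanged. So whp $\dim Z_1(X_{c/n})\ge(c-c')\kappa'^2n/4$.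
\end{proof}

\subsection{Typical faces}

For the rest of this section fix a supercritical $c$ with constant $\kappa$, fix $0<\theta<\frac{k+1}{2}$, and put $s=s_c$, $t=t_\theta$, with $\beta$ as in \eqref{eq:beta}. Let $n$ be large enough that $s<t\le\frac12$. For a $(k+1)$-set $\sigma$ and $v\notin\sigma$ let $m_\sigma(v)$ be the number of vertices of $\sigma$ that are \emph{not} adjacent to $v$ in $G_s$. If $\sigma$ is a face of $X_s$, then given $G_s$ the set $\sigma\cup v$ is a face of $X_t$ with probability
\[
x_v(\sigma)=\beta^{\,m_\sigma(v)},
\]
independently over $v$. Vertices with $m_\sigma(v)=k+1$ behave as in the heuristic. The others have a head start, and we measure their total influence by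
\[
Q_\sigma=\sum_{v\notin\sigma,\ m_\sigma(v)\le k}t^{\,m_\sigma(v)}.
\]
For $k=1$ and an edge on no triangle, $Q_\sigma=Dt$ in the notation of Section~\ref{sec:k1}. Put $\eta=\frac{1}{2k(k+1)}$, and call a $k$-face $\sigma$ of $X_s$ \emph{typical} if $Q_\sigma\le n^{-\eta}$. This property is determined by $G_s$.

\begin{lemma}\label{lem:typical}
Whp all but $n^{(k+1)/2-\eta/2}$ of the $k$-faces of $X_s$ are typical.
\end{lemma}

\begin{proof}
Fix a $(k+1)$-set $\sigma$. A vertex $v$ has exactly $i$ neighbors in $\sigma$ with probability at most $\binom{k+1}{i}s^i$. Using $s\le t$, $nt^{k+1}=\theta\log n$ and \eqref{eq:scales},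
\[
\mathbb{E}Q_\sigma\le n\sum_{i\ge1}\binom{k+1}{i}s^it^{k+1-i}\le2^{k+1}nst^k=2^{k+1}\,\frac{s}{t}\,\theta\log n=O(n^{-2\eta}\log n).
\]
So $\mathbb{P}(Q_\sigma>n^{-\eta})=O(n^{-\eta}\log n)$ by Markov's inequality. The variable $Q_\sigma$ depends on edges leaving $\sigma$ and the event $\sigma\in X_s$ on edges inside $\sigma$, so they are independent. By Lemma~\ref{lem:faces} the expected number of atypical faces is $O(n^{(k+1)/2-\eta}\log n)$, and Markov's inequality gives the claim.
\end{proof}

For a $k$-face $\sigma$ of $X_s$ let $\pi_\sigma=\mathbb{P}(\sigma\text{ free at }t\mid G_s)=\prod_{v\notin\sigma}(1-x_v(\sigma))$.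

\begin{lemma}\label{lem:pair}
There is a deterministic sequence $\xi_n\to0$ such that for all typical faces $\sigma\ne\sigma'$,
\[
\pi_\sigma\ge(1-\xi_n)\,n^{-\theta},\qquad \mathbb{P}(\sigma,\sigma'\text{ both free at }t\mid G_s)\le(1+\xi_n)\,\pi_\sigma\pi_{\sigma'}.
\]
\end{lemma}

\begin{proof}
Write $x_v=x_v(\sigma)$ and $x'_v=x_v(\sigma')$. If $m_\sigma(v)=0$ for some $v$, then $Q_\sigma\ge1>n^{-\eta}$; so $m_\sigma(v)\ge1$ for all $v$. With $\beta\le t$ this gives
\begin{equation}\label{eq:x}
x_v\le t\le\tfrac12,\qquad \sum_{v\notin\sigma}x_v\le nt^{k+1}+Q_\sigma\le\theta\log n+1,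
\end{equation}
and the same for $\sigma'$. Separating the vertices with $m_\sigma(v)=k+1$ from the rest and using $\prod(1-y_i)\ge1-\sum y_i$ for the rest,
\[
\pi_\sigma\ge(1-t^{k+1})^n(1-Q_\sigma)\ge e^{-nt^{k+1}-nt^{2(k+1)}}(1-n^{-\eta})=(1-o(1))\,n^{-\theta},
\]
because $nt^{2(k+1)}=(\theta\log n)^2/n\to0$.

Let $U=\sigma\cup\sigma'$. For $v\notin U$ let $y_v$ be the conditional probability that $v$ is adjacent in $G_t$ to all of $U$, that is, $\beta$ raised to the number of $G_s$-non-neighbors of $v$ in $U$. If both faces are free, no $v\notin U$ is adjacent to all of $\sigma$ or to all of $\sigma'$. For one $v$ this has conditional probability $1-x_v-x'_v+y_v$, and different $v\notin U$ involve disjoint sets of edges. Since $(1-x_v)(1-x_v')\ge\frac14$,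
\[
1-x_v-x'_v+y_v\le(1-x_v)(1-x'_v)+y_v\le(1-x_v)(1-x'_v)(1+4y_v).
\]
The product $\prod_{v\notin U}(1-x_v)$ differs from $\pi_\sigma$ by at most $k+1$ missing factors, each at least $1-t$, and likewise for $\sigma'$. Therefore
\[
\mathbb{P}(\sigma,\sigma'\text{ both free}\mid G_s)\le\frac{\pi_\sigma\pi_{\sigma'}}{(1-t)^{2(k+1)}}\exp\Bigl(4\sum_{v\notin U}y_v\Bigr).
\]
We split the sum in two. If $v$ is $G_s$-non-adjacent to some vertex of $\sigma'\setminus\sigma$, then covering $U$ needs one edge more than covering $\sigma$, so $y_v\le\beta x_v\le tx_v$; by \eqref{eq:x} these $v$ contribute at most $t(\theta\log n+1)$. Otherwise $v$ is $G_s$-adjacent to all of the nonempty set $\sigma'\setminus\sigma$, so $m_{\sigma'}(v)\le k$ and $y_v\le x'_v\le t^{m_{\sigma'}(v)}$; these $v$ contribute at most $Q_{\sigma'}\le n^{-\eta}$. Both bounds tend to $0$ and do not depend on the pair.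
\end{proof}

\subsection{Proof of Theorem~\ref{thm:lower}}

Let $S$ be the set of $k$-faces of $X_s$ that lie in the support of some $k$-cycle of $X_s$. Every cycle is a vector in $\mathbb{Q}^S$, so $|S|\ge\dim Z_k(X_s)\ge\kappa n^{(k+1)/2}$ whp; this is the only use of supercriticality. Let $S'$ be the set of typical faces in $S$, which is determined by $G_s$. By Lemma~\ref{lem:typical}, whp $|S'|\ge\frac\kappa2n^{(k+1)/2}$. Condition on such a $G_s$, let $N$ be the number of faces in $S'$ that are free at $t$, and let $\mu=\mathbb{E}[N\mid G_s]=\sum_{\sigma\in S'}\pi_\sigma$. Lemma~\ref{lem:pair} gives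
\[
\mu\ge(1-\xi_n)\tfrac\kappa2\,n^{(k+1)/2-\theta},\qquad \mathbb{E}[N^2\mid G_s]\le\mu+(1+\xi_n)\mu^2 .
\]
The lower bound for $\mu$ tends to infinity precisely because $\theta<\frac{k+1}{2}$. By Chebyshev's inequality $\mathbb{P}(N=0\mid G_s)\le\mu^{-1}+\xi_n\to0$, uniformly over such $G_s$. So whp $N>0$, and Lemma~\ref{lem:free} with \eqref{eq:scales} gives $M_k(n)>\theta^{1/(k+1)}c^{-1}f_k(n)$. Together with Proposition~\ref{prop:super} this proves Theorem~\ref{thm:lower}. \qed

\section{Filling cycles that avoid faces of low degree}\label{sec:fill}

An upper bound needs a converse to Lemma~\ref{lem:free}: a cycle should be filled soon after all of its faces are covered. We prove this with ``covered'' replaced by ``covered a fixed fraction of the expected number of times''. For $p\in(0,1]$ put $\lambda=np^{k+1}$, which is asymptotically the expected degree of a $k$-face of $X_p$; at $p=t_\theta$ we have $\lambda=\theta\log n$. For fixed $\alpha\in(0,1)$, a $k$-face $\sigma$ of $X_p$ is \emph{bad} if $\deg\sigma<\alpha\lambda$ and \emph{good} otherwise. By \eqref{eq:low} a face is bad at time $t_\theta$ with probability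 at most $n^{-\theta h(\alpha)+o(1)}$. Since $h(\alpha)\to1$ as $\alpha\to0$, this exponent approaches the exponent $\theta$ for being free, which is why Theorems~\ref{thm:lower} and \ref{thm:upper} meet at $\theta=\frac{k+1}{2}$.

The difficulty is that we must work at times when $X_p$ may still have bad faces and nonzero homology: at time $t_\theta$ the expected number of $k$-faces is $n^{k/2+1+o(1)}$, more than $n^{\theta}$ when $\theta$ is near $\frac{k+1}{2}$. We therefore delete the bad faces and show that what remains has no homology in dimension $k$.

\subsection{A local formula for the coboundary}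

Let $W$ be a finite simplicial complex. A real $j$-cochain $f\in C^j(W)$ is a function on oriented $j$-faces that changes sign with the orientation, extended linearly to chains; $\delta f=f\circ\partial$, and $\langle f,g\rangle=\sum_\sigma f(\sigma)g(\sigma)$ with one orientation for each face. The matrices of $\delta$ are the transposes of the integer matrices of $\partial$, and ranks over $\mathbb{Q}$ and $\mathbb{R}$ agree. Hence $\dim H_k(W;\mathbb{Q})=\dim H^k(W;\mathbb{R})$, and this is the dimension of the space of \emph{harmonic} cochains: those $f\in C^k(W)$ with $\delta f=0$ and $f\perp\delta C^{k-1}(W)$. (This passage to real inner products is the only place where characteristic zero is used.)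

Orient each $(k-1)$-face $\tau$. Let $V_\tau=\{u:\tau\cup u\in W\}$, let $A^W_\tau$ be the adjacency matrix of the graph on $V_\tau$ in which $u\sim v$ when $\tau\cup\{u,v\}\in W$, and for $f\in C^k(W)$ define $f_\tau\in\mathbb{R}^{V_\tau}$ by $f_\tau(u)=f([u,\tau])$. The point is that the cross terms of $\|\delta f\|^2$ are quadratic forms of these graphs. For $k=1$ and a triangle $[u,v,w]$ we have $\delta f=f([v,w])-f([u,w])+f([u,v])$, and for instance the cross term of the two edges at $v$ is $2f([u,v])f([v,w])=-2f_v(u)f_v(w)$.

\begin{lemma}\label{lem:local}
For every $f\in C^k(W)$, with sums over $k$-faces $\sigma$ and $(k-1)$-faces $\tau$ of $W$,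
\begin{equation}\label{eq:local}
\|\delta f\|^2=\sum_\sigma\deg_W(\sigma)f(\sigma)^2-\sum_\tau\langle A^W_\tau f_\tau,f_\tau\rangle,\qquad \sum_\tau|f_\tau|^2=(k+1)\|f\|^2.
\end{equation}
If $f\perp\delta C^{k-1}(W)$, then $\sum_{u\in V_\tau}f_\tau(u)=0$ for every $\tau$.
\end{lemma}

\begin{proof}
Let $\rho$ be an oriented $(k+1)$-face with vertices $w_0,\dots,w_{k+1}$. Write $\partial\rho=\sum_i\sigma_i$, where $\sigma_i$ is the suitably oriented facet missing $w_i$, and $x_i=f(\sigma_i)$. Let $i\ne j$ and $\tau=\rho\setminus\{w_i,w_j\}$. Then $\sigma_i=\epsilon[w_j,\tau]$ and $\sigma_j=\epsilon'[w_i,\tau]$ with signs $\epsilon,\epsilon'$. These are the only facets containing $\tau$, and $\tau$ has coefficient $1$ in $\partial[w,\tau]$, so the coefficient of $\tau$ in $\partial\partial\rho=0$ is $\epsilon+\epsilon'$. Thus $\epsilon'=-\epsilon$ and $x_ix_j=-f_\tau(w_i)f_\tau(w_j)$, which gives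
\[
(\delta f)(\rho)^2=\sum_ix_i^2-2\sum_{i<j}f_{\rho\setminus\{w_i,w_j\}}(w_i)\,f_{\rho\setminus\{w_i,w_j\}}(w_j).
\]
Sum over $\rho$. Each $\sigma$ occurs in the first sum $\deg_W(\sigma)$ times. The pairs $(\rho,\{w_i,w_j\})$ correspond bijectively to the pairs consisting of a face $\tau$ and an edge $uv$ of the graph on $V_\tau$, and $\langle A^W_\tau x,x\rangle=2\sum_{uv}x_ux_v$. This is the first identity. The second holds because each $k$-face is $\tau\cup u$ in $k+1$ ways. Finally, let $1_\tau$ be the cochain equal to $1$ on $\tau$ and $0$ on other faces. Then $\delta1_\tau$ equals $1$ on each $[u,\tau]$ and vanishes on faces not containing $\tau$, so $\langle f,\delta1_\tau\rangle=\sum_uf_\tau(u)$.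
\end{proof}

For a harmonic $f$ the two sums in the first identity are equal. If all degrees are of order $\lambda$, the first is of order $\lambda\|f\|^2$. The second involves only vectors of sum zero, on which the adjacency form of a random graph of average degree $\lambda$ is $O(\sqrt\lambda)$. For large $\lambda$ this forces $f=0$. Deleting bad faces damages both estimates: it lowers the degrees of the good faces, and it changes the graphs. The next lemma shows that the damage is harmless if each face loses a bounded number of cofacets.

For a $k$-set $\tau\subset[n]$ let $\Gamma(\tau)$ be the set of vertices outside $\tau$ adjacent in $G_p$ to all of $\tau$, and let $A_\tau$ be the adjacency matrix of the subgraph of $G_p$ induced on $\Gamma(\tau)$.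

\begin{lemma}[Deterministic filling]\label{lem:det}
Let $C>0$ and $r\ge0$, and suppose that $X=X_p$ satisfies:
\begin{itemize}
\item[(i)] $\langle A_\tau x,x\rangle\le C\sqrt\lambda\,|x|^2$ for every $(k-1)$-face $\tau$ and every $x\in\mathbb{R}^{\Gamma(\tau)}$ with $\sum_ux_u=0$;
\item[(ii)] every $k$-face $\sigma$ has at most $r$ cofacets that contain a bad face other than $\sigma$;
\item[(iii)] $\alpha\lambda-r>(k+1)(C\sqrt\lambda+r)$.
\end{itemize}
Then every $k$-cycle of $X$ supported on good faces is a boundary in $X$.
\end{lemma}

\begin{proof}
Let $W\subset X$ consist of all faces of dimension at most $k-1$, the good $k$-faces, and the $(k+1)$-faces all of whose facets are good. A cycle supported on good faces lies in $Z_k(W)$, and $B_k(W)\subset B_k(X)$, so it suffices to show that a harmonic $f\in C^k(W)$ vanishes.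

By (ii), every good face has $\deg_W\sigma\ge\alpha\lambda-r$. Fix $\tau$. Then $V_\tau\subset\Gamma(\tau)$, and since $X$ is a clique complex, $u,v\in\Gamma(\tau)$ are adjacent in $G_p$ exactly when $\tau\cup\{u,v\}\in X$. So $E_\tau=A_\tau|_{V_\tau}-A_\tau^W$ is the adjacency matrix of the pairs $u,v\in V_\tau$ for which $\tau\cup\{u,v\}$ is in $X$ but has a bad facet. The row of $u$ counts cofacets of the good face $\tau\cup u$ that contain a bad face, so its sum is at most $r$. A symmetric matrix with nonnegative entries and row sums at most $r$ has norm at most $r$. Extend $f_\tau$ by zero to $\Gamma(\tau)$; its sum is zero by Lemma~\ref{lem:local}, so (i) gives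
\[
\langle A^W_\tau f_\tau,f_\tau\rangle=\langle A_\tau f_\tau,f_\tau\rangle-\langle E_\tau f_\tau,f_\tau\rangle\le(C\sqrt\lambda+r)|f_\tau|^2.
\]
By \eqref{eq:local}, $0=\|\delta f\|^2\ge\bigl(\alpha\lambda-r-(k+1)(C\sqrt\lambda+r)\bigr)\|f\|^2$, and (iii) forces $f=0$.
\end{proof}

\subsection{The hypotheses hold for the random complex}

For (i) we use a theorem of Lei and Rinaldo \cite[Theorem 5.2]{LR}. \emph{Let $A$ be the adjacency matrix of a random graph on $m$ vertices with independent edges, and let $m\max_{ij}\mathbb{E}A_{ij}\le\Lambda$ and $\Lambda\ge c_*\log m$ with $c_*>0$. For each $\nu>0$ there is a constant $C(\nu,c_*)$ such that $\|A-\mathbb{E}A\|\le C(\nu,c_*)\sqrt\Lambda$ with probability at least $1-m^{-\nu}$.}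

\begin{lemma}\label{lem:spec}
Fix $\theta>0$. There is a constant $C$ such that for every $p$ with $\theta\log n\le\lambda\le n$, hypothesis (i) of Lemma~\ref{lem:det} holds with probability $1-O(1/n)$, uniformly in $p$.
\end{lemma}

\begin{proof}
For large $n$ we have $\lambda\ge1$, so $p\ge n^{-1/(k+1)}$ and $np^k\ge n^{1/(k+1)}$. Fix a $k$-set $\tau$. The set $\Gamma(\tau)$ is determined by the edges between $\tau$ and its complement, and $m=|\Gamma(\tau)|$ is binomial with parameters $n-k$ and $p^k$. By \eqref{eq:chernoff}, $\frac12np^k\le m\le2np^k$ except with probability $e^{-n^{\Omega(1)}}$. Given $\Gamma(\tau)$ with such an $m$, the induced graph is $G(m,p)$. Apply the theorem with $\Lambda=2\lambda$, $c_*=2\theta$ and $\nu=(k+1)^2$; the hypotheses hold since $mp\le2np^{k+1}=\Lambda$ and $\Lambda\ge2\theta\log n\ge2\theta\log m$. The failure probability is at most $m^{-\nu}\le(\frac12n^{1/(k+1)})^{-(k+1)^2}=O(n^{-(k+1)})$, and there are at most $n^k$ sets $\tau$. Finally, the conditional mean of $A_\tau$ is $p(J-I)$ with $J$ the all-ones matrix, and $\langle p(J-I)x,x\rangle=-p|x|^2\le0$ if $\sum_ux_u=0$. So (i) holds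 with $C=\sqrt2\,C(\nu,c_*)$.
\end{proof}

Hypothesis (ii) holds because each bad face near $\sigma$ costs a fixed negative power of $n$, while there are only about $\log n$ cofacets to choose from. The care needed is to make these costs independent, although the faces in question share vertices with $\sigma$.

\begin{lemma}\label{lem:few}
Fix $\theta>0$, $\alpha\in(0,1)$ and an integer $r>2(k+2)/(\theta h(\alpha))$, and let $p=t_\theta$. Whp every $k$-face $\sigma$ of $X_p$ has fewer than $r$ cofacets that contain a bad face other than $\sigma$.
\end{lemma}

\begin{proof}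
If $\sigma$ violates the claim, there are distinct $v_1,\dots,v_r\notin\sigma$ and vertices $u_1,\dots,u_r\in\sigma$ such that each $v_i$ is adjacent to all of $\sigma$ and $\sigma_i=(\sigma\setminus u_i)\cup v_i$ is a bad face. Fix $\sigma$, $(v_i)$, $(u_i)$, and let $V'=[n]\setminus(\sigma\cup\{v_1,\dots,v_r\})$. We expose three disjoint sets of edges.

The edges from the $v_i$ to $\sigma$ are all present with probability $p^{r(k+1)}$. Next, the edges from $V'$ to $\sigma$ determine, for $u\in\sigma$, the set $T_u$ of $w\in V'$ adjacent to all of $\sigma\setminus u$. Its size is binomial with parameters $n-k-1-r$ and $p^k$, and $np^k\ge n^{1/(k+1)}$, so by \eqref{eq:chernoff} with $x=1-1/\log n$ we have $|T_u|\ge(1-o(1))np^k$ for all $u\in\sigma$ except with probability $e^{-n^{\Omega(1)}}$. Last, expose the edges from $V'$ to the $v_i$. Let $Z_i$ be the number of $w\in T_{u_i}$ adjacent to $v_i$. Given sets $T_u$ of the above size, the $Z_i$ are binomial with mean at least $(1-o(1))\lambda$, and they are independent because the $v_i$ are distinct. Each such $w$ gives a cofacet of $\sigma_i$, so badness of $\sigma_i$ forces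 $Z_i<\alpha\lambda$, which by \eqref{eq:low} has probability at most $n^{-\theta h(\alpha)/2}$ for large $n$. The expected number of violating choices is therefore at most
\[
n^{k+1}\,n^r(k+1)^r\,p^{r(k+1)}\bigl(n^{-r\theta h(\alpha)/2}+e^{-n^{\Omega(1)}}\bigr)=n^{k+1}\bigl((k+1)\theta\log n\bigr)^r\bigl(n^{-r\theta h(\alpha)/2}+e^{-n^{\Omega(1)}}\bigr),
\]
which tends to $0$ since $r\theta h(\alpha)/2>k+2$.
\end{proof}

\begin{proposition}\label{prop:fill}
\begin{itemize}
\item[(F)] Fix $\theta>0$ and $\alpha\in(0,1)$. Whp every $k$-cycle of $X_{t_\theta}$ supported on good faces is a boundary in $X_{t_\theta}$.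
\item[(D)] Fix $c,\theta>0$ and $\alpha\in(0,1)$. For every $k$-face $\sigma$ of $X_{s_c}$, the conditional probability given $G_{s_c}$ that $\sigma$ is bad in $X_{t_\theta}$ is at most $n^{-\theta h(\alpha)+o(1)}$, uniformly in $G_{s_c}$ and $\sigma$.
\item[(V)] Let $\theta_2=\frac k2+2$. Then $\mathbb{P}(H_k(X_p)\ne0)=O(n^{-1/4})$ uniformly for $p\in[t_{\theta_2},1]$.
\end{itemize}
\end{proposition}

\begin{proof}
(F) Lemmas~\ref{lem:spec} and \ref{lem:few} give (i) and (ii) whp with constants $C$ and $r$, and (iii) holds for large $n$ because $\lambda=\theta\log n\to\infty$.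

(D) Let $s=s_c$, $t=t_\theta$. Given $G_s$, each pair is an edge of $G_t$ independently, with probability $1$ or $\beta$, so at least $t-s=(1-o(1))t$. Thus the degree of $\sigma$ in $X_t$ stochastically dominates a binomial variable with parameters $n-k-1$ and $(t-s)^{k+1}$, of mean $(1-o(1))\lambda$. Apply \eqref{eq:low}.

(V) Let $h_0=(\frac k2+\frac32)/\theta_2<1$ and choose $\alpha$ with $h(\alpha)>h_0$. For a $(k+1)$-set $\sigma$, the number of vertices adjacent to all of $\sigma$ is binomial of mean $(1-\frac{k+1}{n})\lambda$ and is independent of the event $\sigma\in X_p$, which has probability $p^{k(k+1)/2}=(\lambda/n)^{k/2}$. By \eqref{eq:low}, for large $n$ the expected number of bad faces is at most $n^{k/2+1}\lambda^{k/2}e^{-h_0\lambda}$. This function of $\lambda$ decreases for $\lambda\ge k/(2h_0)$, so on $\lambda\ge\theta_2\log n$ it is at most $n^{-1/2}(\theta_2\log n)^{k/2}\le n^{-1/4}$. If there are no bad faces and (i) holds, Lemma~\ref{lem:det} applies with $r=0$ for large $n$ and shows that every cycle bounds. The failure probability is at most $n^{-1/4}+O(1/n)$.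
\end{proof}

\section{Homology before the threshold}\label{sec:early}

We now show that for small $c$ the homology of $X_{s_c}$ lives on few faces, and that with probability close to $1$ no bar is born by time $s_c$. The scale $s_c$ is the one at which a fixed graph with $m$ vertices and $km$ edges has a bounded expected number of copies, since $n^ms_c^{km}=c^{km}$. So we first reduce to cycles whose vertex sets span at least $km$ edges, and then count them.

\subsection{Irreducible cycles}

Here $\tilde H_j$ is reduced homology: we adjoin the empty face in dimension $-1$, with $\partial[v]=[\emptyset]$. Then $\tilde H_j=H_j$ for $j\ge1$, a complex with $\tilde H_0\neq0$ is disconnected, and $\partial[v,a]=a-[v,\partial a]$ for every chain $a$ not involving $v$, where $[v,a]$ is defined by linearity. For a vertex $v$ of a complex $\Delta$, let $\Delta-v$ be the subcomplex of faces not containing $v$, and let the \emph{link} $\operatorname{lk}v$ consist of the faces $\tau\not\ni v$ with $\tau\cup v\in\Delta$. If $\Delta$ is the clique complex of a graph, $\operatorname{lk}v$ is the clique complex of the graph induced on the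 neighbors of $v$. The following is the part of the Mayer--Vietoris sequence that we need.

\begin{lemma}\label{lem:remove}
Let $j\ge1$. If $\tilde H_{j-1}(\operatorname{lk}v)=0$, then every $j$-cycle of $\Delta$ is homologous in $\Delta$ to a cycle of $\Delta-v$.
\end{lemma}

\begin{proof}
Write $z=[v,a]+z'$ with $a$ a $(j-1)$-chain of $\operatorname{lk}v$ and $z'$ a chain of $\Delta-v$. The terms of $\partial z=0$ that contain $v$ give $[v,\partial a]=0$, so $\partial a=0$ and $a=\partial a'$ for a $j$-chain $a'$ of $\operatorname{lk}v$. Then $z+\partial[v,a']=[v,a]+z'+a'-[v,a]=z'+a'$ is a cycle of $\Delta-v$.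
\end{proof}

\begin{lemma}\label{lem:flag}
A clique complex with $\tilde H_j\ne0$, $j\ge0$, has at least $2j+2$ vertices.
\end{lemma}

\begin{proof}
For $j=0$ the complex is disconnected, so it has two vertices. Let $j\ge1$, and among the induced subcomplexes with $\tilde H_j\ne0$ let $\Delta$ have the fewest vertices; it is again a clique complex. Let $v$ be a vertex of $\Delta$. By minimality $\tilde H_j(\Delta-v)=0$, so Lemma~\ref{lem:remove} forces $\tilde H_{j-1}(\operatorname{lk}v)\ne0$, and by induction $v$ has at least $2j$ neighbors. It also has a non-neighbor: otherwise $[v,z]$ is a chain of $\Delta$ for every cycle $z$ of $\Delta-v$, and $\Delta$ is a cone with apex $v$, which has no reduced homology. Counting $v$ itself gives $2j+2$ vertices.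
\end{proof}

Let $X$ be the clique complex of a graph $G$. For a $k$-cycle $z$ let $V_z$ be the set of vertices of the faces in its support. A set of $k$-faces is \emph{strongly connected} if any two are joined by a sequence of faces of the set in which consecutive faces share $k$ vertices. A nonzero $k$-cycle $z$ is \emph{irreducible} if its support is strongly connected and the induced graph $G[V_z]$ has minimum degree at least $2k$.

\begin{lemma}\label{lem:irr}
$H_k(X)$ is spanned by the classes of irreducible cycles.
\end{lemma}

\begin{proof}
We show that each cycle $z$ is homologous to a sum of irreducible cycles, by induction on the pair $(|V_z|,\text{size of the support})$ in lexicographic order; $z=0$ is the empty sum. If the support of $z$ is not strongly connected, $z$ is the sum of its restrictions to the strongly connected components. Each restriction is a cycle, because the coefficient of a $(k-1)$-face $\tau$ in $\partial z$ involves only faces containing $\tau$, and these lie in one component. Each has smaller support and no more vertices. If some $v\in V_z$ has degree less than $2k$ in $G[V_z]$, let $\Delta$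 be the clique complex of $G[V_z]$. The link of $v$ in $\Delta$ has fewer than $2k$ vertices, so $\tilde H_{k-1}(\operatorname{lk}v)=0$ by Lemma~\ref{lem:flag}, and by Lemma~\ref{lem:remove} $z$ is homologous to a cycle with vertices in $V_z\setminus v$. In the remaining case $z$ is irreducible.
\end{proof}

\begin{example}\label{ex:cross}
Remove a perfect matching from the complete graph on $m=2k+2$ vertices. The clique complex is the boundary of the $(k+1)$-dimensional cross-polytope, a $k$-sphere (the $4$-cycle for $k=1$, the octahedron for $k=2$). The graph is $2k$-regular, so it has exactly $km$ edges, and the expected number of its copies in $G_{s_c}$ tends to a positive multiple of $c^{km}$. Thus a first moment bound for the probability of a birth by time $s_c$ cannot tend to $0$ with $n$; it can only be small when $c$ is small. This shapes Proposition~\ref{prop:early} and the last step of the proof of Theorem~\ref{thm:upper}.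
\end{example}

\subsection{Configurations}

An irreducible cycle on $m$ vertices gives a subgraph with $m$ vertices and $km$ edges, but $m$ is unbounded, and we cannot sum over all such graphs: up to exponential factors there are $m^{km}$ of them on a given vertex set, while $\binom nm\le n^m/m!$ supplies only $m^{-m}$. For $k\geq2$ no factor $c^{km}$ repairs this. Strong connectivity does. Exploring the support face by face, each new vertex attaches to a $k$-clique already built, and we shall see that such a clique can be named in $km+O(1)$ ways rather than $m^k$ ways. The following definition records the exploration. Put $q_0=\binom{k+1}{2}$.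

\begin{definition}
Let $V\subset[n]$ with $|V|=m\ge k+1$. A \emph{configuration of excess $q$ on $V$} is a triple $(R,\tau,D)$, where $R\subset V$ is a $(k+1)$-set, $\tau$ assigns to each $v\in V\setminus R$ a $k$-set $\tau(v)\subset V\setminus v$, and $D$ is a set of $q$ pairs of elements of $V$. Its graph $H$ on $V$ has as edges the pairs in $R$, the pairs $\{v,y\}$ with $y\in\tau(v)$, and the pairs in $D$. We require:
\begin{itemize}
\item[(C1)] there is a linear order of $V$, starting with the elements of $R$, in which all elements of $\tau(v)$ precede $v$ (an \emph{admissible} order);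
\item[(C2)] no pair in $D$ is an edge of the first two kinds;
\item[(C3)] every $\tau(v)$ is a clique of $H$.
\end{itemize}
The configuration is \emph{contained in} $G$ if $H$ is a subgraph of $G$. It is \emph{balanced} if $q=q_0$ and $m\ge2k+1$, and \emph{overfull} if $q_0<q\le q_0+k$.
\end{definition}

By (C1) and (C2) the listed edges are distinct, so $H$ has
\begin{equation}\label{eq:edges}
\tbinom{k+1}{2}+k(m-k-1)+q=km-q_0+q
\end{equation}
edges: exactly $km$ if balanced, and more if overfull. For $k=1$, $R$ is an edge and $\tau(v)$ is a parent of $v$, so $H$ is a tree on $V$ with $q$ further edges, and $q_0=1$. We must keep $q$ bounded for the count, and we can: once $q$ exceeds $q_0$, the graph is already too dense to appear.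

\begin{lemma}\label{lem:contain}
If $z$ is an irreducible cycle of the clique complex of $G$, then $G$ contains an overfull configuration, or a balanced configuration on $V_z$.
\end{lemma}

\begin{proof}
List the support as $\sigma_1,\sigma_2,\dots$ so that each $\sigma_i$ with $i\ge2$ shares $k$ vertices with some earlier $\sigma_j$. We build configurations contained in $G$ on the sets $\sigma_1\cup\dots\cup\sigma_i$ in whose graphs $\sigma_1,\dots,\sigma_i$ are cliques. Start with $R=\sigma_1$, $D=\emptyset$. For $i\ge2$ write $\sigma_i=(\sigma_i\cap\sigma_j)\cup v$. If $v$ is a new vertex, put $\tau(v)=\sigma_i\cap\sigma_j$, a clique of the current graph. If not, add to $D$ the edges of $\sigma_i$ not yet present; they all contain $v$, so there are at most $k$. The order of appearance is admissible, and (C2) holds because a pair put in $D$ is new at that moment and joins old vertices, while every later edge $\{v',y\}$ with $y\in\tau(v')$ contains a vertex $v'$ that has not yet appeared.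

If the excess exceeds $q_0$ at some step, then at the first such step it is at most $q_0+k$, and the configuration is overfull. Otherwise we end on $V_z$ with excess $q\le q_0$. Minimum degree $2k$ gives $m=|V_z|\ge2k+1$ and at least $km$ edges in $G[V_z]$. By \eqref{eq:edges} at least $q_0-q$ of these are not in $H$; adding $q_0-q$ of them to $D$ preserves (C1)--(C3) and gives a balanced configuration.
\end{proof}

\begin{lemma}\label{lem:count}
There is a constant $K=K(k)$ such that for $q\le q_0+k$ the number of configurations of excess $q$ on a given $m$-set is at most $m^{k+1+2q}(km+K)^m$.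
\end{lemma}

\begin{proof}
There are at most $m^{k+1}$ choices for $R$ and $m^{2q}$ for $D$. Fix them, and let $D(w)$ be the set of vertices paired with $w$ in $D$. For each possible $\tau$ fix an admissible order, and give each $v\in V\setminus R$ a code as follows. If $\tau(v)\subset R$, the code is the set $\tau(v)$; there are $k+1$ such codes. Otherwise the latest vertex $w$ of $\tau(v)$ is not in $R$. By (C3) the elements of $\tau(v)\setminus w$ are $H$-neighbors of $w$ that precede $w$. The $H$-neighbors of $w$ are the elements of $\tau(w)$, the elements of $D(w)$, and the vertices $v'$ with $w\in\tau(v')$, which follow $w$. Hence $\tau(v)\setminus w\subset\tau(w)\cup D(w)$. List $\tau(w)\cup D(w)$ by increasing label in $[n]$, let $I$ be the set of positions occupied by $\tau(v)\setminus w$, and let the code be $(w,I)$. If $D(w)=\emptyset$, then $I$ is one of the $k$ subsets of $\{1,\dots,k\}$ of size $k-1$. Otherwise $I\subset\{1,\dots,k+q\}$, and this case occurs for at most $2q$ vertices $w$. So all codes lie in a set, depending only on $R$ and $D$, of size at most $km+K$ with $K=k+1+2(q_0+k)2^{q_0+2k}$.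

The codes determine $\tau$. If the code of $v$ is $(w,I)$, then $\tau(w)$ and the code determine $\tau(v)$. Since $w$ precedes $v$, the path $v\mapsto w\mapsto\cdots$, which can be read from the codes, ends at a vertex whose code is a subset of $R$, and we recover $\tau$ backward along it.
\end{proof}

\subsection{Subcritical constants}

\begin{proposition}\label{prop:early}
For $c>0$ with $ekc^k<1$ let $g(c)=e^{K/k}\sum_{m\ge2k+1}m^{2k+2+2q_0}(ekc^k)^m$, which is finite, independent of $n$, and tends to $0$ as $c\to0$. Let $p=s_c$.
\begin{itemize}
\item[(i)] There is a random variable $Y\geq0$ with $\mathbb{E}Y\le g(c)$ such that, with probability $1-O(p)$, at most $Y$ $k$-faces lie in supports of irreducible cycles of $X_p$.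
\item[(ii)] The probability that some bar has $b\le p$ is at most $g(c)+O(p)$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $q\le q_0+k$. By \eqref{eq:edges} and Lemma~\ref{lem:count}, the expected number of configurations of size $m$ and excess $q$ contained in $G_p$ is at most
\[
\frac{n^m}{m!}\,m^{k+1+2q}(km+K)^m\,p^{km-q_0+q}\le e^{K/k}\,m^{k+1+2q}\,(ekc^k)^m\,p^{q-q_0},
\]
where we used $n^mp^{km}=c^{km}$, $m!\ge(m/e)^m$ and $(1+\frac{K}{km})^m\le e^{K/k}$. The sum over $m$ converges because $ekc^k<1$. Summing also over $q_0<q\le q_0+k$, the event $\mathcal{O}$ that $G_p$ contains an overfull configuration has probability $O(p)$. Let $Y=\sum|V|^{k+1}$, the sum running over the balanced configurations contained in $G_p$; the display with $q=q_0$ gives $\mathbb{E}Y\le g(c)$.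

(i) Outside $\mathcal{O}$, Lemma~\ref{lem:contain} gives a balanced configuration on $V_z$ for each irreducible $z$, and the faces of $z$ are among the at most $|V_z|^{k+1}$ subsets of $V_z$ of size $k+1$.

(ii) If a bar has $b\le p$, then $H_k(X_b)\ne0$ by \eqref{eq:rank} with $s=t=b$, so $X_b$ has an irreducible cycle by Lemma~\ref{lem:irr}. The hole may be filled by time $p$, but the configuration that Lemma~\ref{lem:contain} finds in $G_b$ is still contained in $G_p$. So $\mathcal{O}$ occurs or $Y\ge1$, and $\mathbb{P}(Y\ge1)\le g(c)$.
\end{proof}

\begin{proposition}\label{prop:sub}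
Every $c$ with $ekc^k<1$ is subcritical. For $k=1$ every $c<1$ is subcritical.
\end{proposition}

\begin{proof}
Let $\gamma>0$. If $ekc^k<1$, take the set of faces in supports of irreducible cycles of $X_{s_c}$. It is a function of $G_{s_c}$, every class is represented by a cycle supported on it by Lemma~\ref{lem:irr}, and it has at most $n^\gamma$ elements whp by Proposition~\ref{prop:early}(i) and Markov's inequality.

For $k=1$ this gives only $c<1/e$, because configurations allow all trees; counting graph cycles directly does better. Take the set of edges that lie on a graph cycle of $G_{c/n}$. There are at most $n^\ell/(2\ell)$ possible cycles of length $\ell$, so the expected size of this set is at most $\sum_{\ell\ge3}\ell\cdot\frac{n^\ell}{2\ell}(c/n)^\ell=\frac12\sum_{\ell\ge3}c^\ell<\infty$, and Markov's inequality applies. Every $z\in Z_1$ is supported on this set: an edge on no graph cycle is a bridge, and the sum of the coefficients of $\partial z=0$ over the vertices on one side of the bridge is, up to sign, the coefficient of the bridge in $z$.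
\end{proof}

\section{The upper bound}\label{sec:upper}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
The second claim is Proposition~\ref{prop:sub}. For the first, let $c$ be subcritical and $\varepsilon>0$. We sort the bars by birth time. The later the range of births, the more faces must be covered and the later is the death time that we can guarantee; the parameters are chosen so that only births just after $s_c$ can come close to the bound. Choose
\begin{itemize}
\item $c_1=c$ and $\theta_1>\frac{k+1}{2}$ with $\theta_1^{1/(k+1)}\le(1+\varepsilon)a_k$;
\item $\theta_2=\frac k2+2$ and $c_2>c$ with $\theta_2^{1/(k+1)}c_2^{-1}\le a_kc^{-1}$;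
\item any $c_0\in(0,c)$ with $ekc_0^k<1$, and then $\theta_0>0$ with $\theta_0^{1/(k+1)}c_0^{-1}\le a_kc^{-1}$.
\end{itemize}
By \eqref{eq:scales}, $t_{\theta_i}/s_{c_i}\le(1+\varepsilon)a_kc^{-1}f_k(n)$ for $i=0,1,2$, and for large $n$ all $s_{c_i}$ are smaller than all $t_{\theta_j}$. The following table lists what we prove.
\begin{center}
\begin{tabular}{c|c|c|l}
range & birth $b$ & conclusion & tools\\ \hline
I & $b\le s_{c_0}$ & no bar & Proposition~\ref{prop:early}(ii)\\
II & $s_{c_0}<b\le s_{c_1}$ & $d\le t_{\theta_0}$ & subcriticality, (D), (F)\\
III & $s_{c_1}<b\le s_{c_2}$ & $d\le t_{\theta_1}$ & Lemma~\ref{lem:faces}, (D), (F)\\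
IV & $s_{c_2}<b\le t_{\theta_2}$ & $d\le t_{\theta_2}$ & (V)\\
V & $t_{\theta_2}<b$ & $d<2b$ & (V)
\end{tabular}
\end{center}
In ranges II, III, IV the conclusion gives $d/b<t_{\theta_i}/s_{c_i}$ with $i=0,1,2$, and in range V we have $2\le a_kc^{-1}f_k(n)$ for large $n$. The labels (D), (F), (V) refer to Proposition~\ref{prop:fill}.

\emph{Range I.} The conclusion fails with probability at most $g(c_0)+o(1)$.

\emph{Range II.} Here $\theta_0$ may be very small, and subcriticality is what allows this. Take $\alpha=\frac12$ and $0<\gamma<\theta_0h(\frac12)$. Whp there is a set $\Sigma$ of at most $n^\gamma$ faces of $X_{s_c}$, determined by $G_{s_c}$, that supports a representative of every class. Since $\Sigma$ is fixed once $G_{s_c}$ is given, (D) and a union bound show that $\Sigma$ contains a face that is bad in $X_{t_{\theta_0}}$ with conditional probability at most $n^{\gamma-\theta_0h(1/2)+o(1)}\to0$. By (F), whp all these representatives bound in $X_{t_{\theta_0}}$, hence so does every $k$-cycle of $X_{s_c}$, and (P2) gives $d\le t_{\theta_0}$.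

\emph{Range III.} Now we make no assumption on which faces lie on cycles and cover them all. Since $\theta_1>\frac{k+1}{2}$ and $h(\alpha)\to1$ as $\alpha\to0$, there is an $\alpha$ with $\theta_1h(\alpha)>\frac{k+1}{2}$. By Lemma~\ref{lem:faces} and (D), the expected number of $k$-faces of $X_{s_{c_2}}$ that are bad in $X_{t_{\theta_1}}$ is at most $n^{(k+1)/2-\theta_1h(\alpha)+o(1)}\to0$. So whp every $k$-cycle of $X_{s_{c_2}}$ is supported on faces that are good in $X_{t_{\theta_1}}$ and bounds there by (F), and (P2) gives $d\le t_{\theta_1}$.

\emph{Ranges IV and V.} Let $p_j=\min(2^jt_{\theta_2},1)$ for $0\le j\le J$, where $J=O(\log n)$ is the first index with $p_J=1$. By (V) and a union bound, $H_k(X_{p_j})=0$ for all $j$ except with probability $O(n^{-1/4}\log n)$. On this event (P2) with $s=t=p_j$ shows that a bar with $b\le p_j$ has $d\le p_j$. For $j=0$ this is the conclusion in range IV. A bar in range V has $p_j<b\le p_{j+1}$ for some $j$, so $d\le p_{j+1}\le2p_j<2b$.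

Altogether
\[
\limsup_{n\to\infty}\mathbb{P}\bigl(M_k(n)>(1+\varepsilon)a_kc^{-1}f_k(n)\bigr)\le g(c_0).
\]
The left side does not depend on $c_0$, and $g(c_0)\to0$ as $c_0\to0$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AK}
Ayat Ababneh and Matthew Kahle, \emph{Maximal persistence in random clique complexes}, arXiv:2209.05713 (2022).

\bibitem{LR}
Lei and Rinaldo, Ann. Statist. \textbf{43} (2015).

\end{thebibliography}
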